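\title{Even-hole-free graphs of large treewidth that avoid a $2$-forest}

\begin{abstract}
A $2$-forest is a chordal graph with no clique on four vertices. We consider the conjecture that, for every $t\ge 4$, a graph $H$ is an induced subgraph of every (even-hole, $K_t$)-free graph of sufficiently large treewidth if and only if $H$ is a $2$-forest. We show that it holds for $t=4$ and fails for every $t\ge5$. The counterexample is a family of (even-hole, $K_5$)-free graphs of unbounded treewidth, none of which contains a certain $2$-forest on $102$ vertices. All holes of these graphs can be made longer than any prescribed constant.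
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite, with no loops and no parallel edges. The \emph{treewidth} $\mathrm{tw}(G)$ of a graph $G$ is the smallest integer $w\ge1$ for which there is a tree $T$ and a subtree of $T$ assigned to each vertex of $G$, such that the subtrees of adjacent vertices intersect and each node of $T$ lies in at most $w+1$ of the subtrees. Treewidth measures how far a graph is from a forest. A forest has treewidth $1$: add edges to make it a tree, subdivide every edge once, and assign to $v$ the star formed by $v$ and the new nodes next to it. The complete graph $K_n$ with $n\ge2$ has treewidth $n-1$, because pairwise intersecting subtrees of a tree share a node (Lemma~\ref{lem:helly}). So a large clique forces large treewidth, and it is natural to bound the cliques and ask which structures large treewidth forces then.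

A graph $G$ \emph{contains} $H$ if $H$ is isomorphic to an induced subgraph of $G$; otherwise $G$ is \emph{$H$-free}. A \emph{hole} is an induced cycle on at least four vertices, and it is \emph{even} or \emph{odd} according to its number of vertices. A graph is \emph{(even-hole, $K_t$)-free} if it has no even hole and no clique on $t$ vertices. A graph is \emph{chordal} if it has no hole, and for $k\ge1$ a \emph{$k$-forest} is a $K_{k+2}$-free chordal graph; the $1$-forests are exactly the forests. Call a graph $H$ \emph{$t$-unavoidable} if every (even-hole, $K_t$)-free graph of sufficiently large treewidth contains $H$, that is, if there is an integer $w$ such that every (even-hole, $K_t$)-free graph of treewidth at least $w$ contains $H$. Three known results describe the small values of $t$.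

\begin{theorem}\label{thm:K3}
Every (even-hole, $K_3$)-free graph has treewidth at most five.
\end{theorem}

\begin{theorem}[Sintiari and Trotignon]\label{thm:ST}
For every integer $h\ge1$ there are (even-hole, $K_4$)-free graphs of arbitrarily large treewidth in which no induced subgraph on $h$ or fewer vertices contains a hole.
\end{theorem}

\begin{theorem}[Alecu, Chudnovsky, Hajebi and Spirkl]\label{thm:ACHS}
Every $2$-forest is $4$-unavoidable.
\end{theorem}

By Theorem~\ref{thm:K3} the question is empty for $t=3$. For $t=4$, Theorems~\ref{thm:ST} and~\ref{thm:ACHS} match: the $4$-unavoidable graphs are exactly the $2$-forests. As $t$ grows the class of host graphs grows, so the family of $t$-unavoidable graphs can only shrink. The following conjecture, posed in \cite{Hajebi}, says that it does not.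

\medskip
\noindent\textbf{Conjecture.} \emph{Given an integer $t\ge4$ and a graph $H$, every (even-hole, $K_t$)-free graph of sufficiently large treewidth contains $H$ if and only if $H$ is a $2$-forest.}
\medskip

In \cite{Hajebi} the statement begins with ``a $2$-forest $H$'' in place of ``a graph $H$''; read literally, it is then the ``if'' direction alone. One reason to expect the Conjecture is this: if large treewidth in an (even-hole, $K_t$)-free graph were always witnessed by a $K_4$-free induced subgraph of large treewidth, then the ``if'' direction would follow from Theorem~\ref{thm:ACHS}. We show that it fails as soon as $K_4$ is allowed.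

Let $H_0$ be the following graph. Start with an edge $xy$. Add four vertices, each adjacent exactly to $x$ and $y$; these are the \emph{$c$-vertices}. For each $c$-vertex $c$ and each $s\in\{x,y\}$ add three vertices adjacent exactly to $s$ and $c$, the \emph{$d$-vertices on $sc$}. For each $d$-vertex $d$ on $sc$ add three vertices adjacent exactly to $s$ and $d$, the \emph{$f$-vertices on $sd$}. Then $H_0$ has $2+4+24+72=102$ vertices. Every vertex after $x,y$ is, when added, adjacent exactly to the two ends of an edge. The last added vertex of a hole would have two nonadjacent earlier neighbors, and the last added vertex of a $K_4$ would have three earlier neighbors; so $H_0$ is a $2$-forest.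

\begin{theorem}\label{thm:constr}
For every odd $N\ge1$ and every $n\ge2$ there is a graph $G_n$ such that
\begin{itemize}
\item[(1)] $G_n$ has no even hole and no $K_5$;
\item[(2)] every hole of $G_n$ has more than $N$ vertices;
\item[(3)] $\mathrm{tw}(G_n)\ge n-1$ and $|V(G_n)|\le(7N+10)^n$;
\item[(4)] $G_n$ does not contain $H_0$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:main}
Let $t\ge4$. The Conjecture holds for $t$ if and only if $t=4$. More precisely, its ``only if'' direction holds for every $t\ge4$, and its ``if'' direction holds for $t=4$ and fails for every $t\ge5$, already for $H=H_0$.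
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:constr}]
Let $t\ge4$ and let $H$ be $t$-unavoidable. The graphs of Theorem~\ref{thm:ST} for $h=|V(H)|$ are (even-hole, $K_4$)-free, hence (even-hole, $K_t$)-free, so one of them contains $H$. Then $H$ is $K_4$-free, and it has no hole because it has $h$ vertices. So $H$ is a $2$-forest. The ``if'' direction for $t=4$ is Theorem~\ref{thm:ACHS}. For $t\ge5$ the graphs $G_n$ of Theorem~\ref{thm:constr} with $N=1$ are (even-hole, $K_t$)-free, have unbounded treewidth and do not contain the $2$-forest $H_0$; so $H_0$ is not $t$-unavoidable.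
\end{proof}

\begin{remark}
A $K_4$-free induced subgraph of $G_n$ has no even hole and does not contain $H_0$, so by Theorem~\ref{thm:ACHS} its treewidth is below a constant that depends on neither $n$ nor $N$. The treewidth of $G_n$ is therefore invisible on its $K_4$-free induced subgraphs.
\end{remark}

The rest of the paper proves Theorem~\ref{thm:constr}. The graph $G_n$ is a stack of $n$ induced paths, each vertex having a neighbor on every later path. Section~\ref{sec:constr} builds it. Sections~\ref{sec:easy} and~\ref{sec:H0} treat cliques, treewidth, order and $H_0$. The main work is to exclude even holes, first locally (Section~\ref{sec:zone}) and then globally, by rerouting a hole from the last path to the one before it without changing its parity (Section~\ref{sec:holes}). We write $u\sim v$ for adjacency. The \emph{length} of a path or cycle is its number of edges, and we identify a path or hole with its vertex set.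

\section{The construction}\label{sec:constr}

\subsection{Layers, letters and zones}

Fix an odd integer $N\ge1$. We build graphs $G_1,G_2,\dots$, each an induced subgraph of the next, with $V(G_n)$ partitioned into \emph{layers} $L_1,\dots,L_n$. Each layer induces a path, read from left to right. For $v\in L_j$ put $\ell(v)=j$, and let the \emph{letter} $A(v)$ be the set of neighbors of $v$ in $L_1\cup\dots\cup L_{j-1}$. To pass from $G_n$ to $G_{n+1}$ it suffices to give the \emph{word} of $L_{n+1}$, the sequence of the letters of its vertices from left to right. In a word, $s^k$ stands for $k$ consecutive vertices with letter $s$. The graph $G_1$ is a single vertex.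

A vertex $v$ is \emph{light} if $|A(v)|\le2$ and \emph{heavy} if $|A(v)|=3$. A \emph{run} of a vertex $u$ on a later layer is a maximal set of consecutive vertices of that layer all adjacent to $u$. Every layer $L_n$ with $n\ge2$ will satisfy four invariants.
\begin{itemize}
\item[(I1)] For $v\in L_n$, the letter $A(v)$ is a nonempty clique with $|A(v)|\le3$.
\item[(I2)] If $v,v'$ are consecutive on $L_n$, then $A(v)$ and $A(v')$ are comparable under inclusion, and $v,v'$ are not both heavy.
\item[(I3)] If $v\in L_n$ is heavy, then one element $z(v)$ of $A(v)$ lies in a strictly later layer than both elements of $X(v)=A(v)\setminus\{z(v)\}$. Moreover, $v$ is not an end of $L_n$, and each of its two neighbors on $L_n$ has letter $X(v)$ or $\{z(v)\}$.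
\item[(I4)] No run on $L_n$ of a vertex of $G_{n-1}$ has exactly two elements.
\end{itemize}
The size bounds in (I1) and (I2) exclude $K_5$. Comparability in (I2) excludes the most immediate even hole: if $s\in A(v)\setminus A(v')$ and $s'\in A(v')\setminus A(v)$ were adjacent, then $s\,v\,v'\,s'$ would be a hole of length four. Invariant (I3) is the information needed to define the next layer, and (I4) is used once, in Lemma~\ref{lem:prev}.

Let $L_n=v_1\cdots v_m$ and put $B_i=A(v_i)\cup\{v_i\}$, a clique by (I1). The new layer $P=L_{n+1}$ is a stretched copy of $L_n$: it is the concatenation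
\[
P=Z_1\,E_1\,Z_2\,E_2\cdots E_{m-1}\,Z_m
\]
of one \emph{zone} $Z_i$ for each vertex $v_i$ and one \emph{link} $E_i$ for each edge $v_iv_{i+1}$. The link $E_i$ has two vertices $e_i^1,e_i^2$, in this order, and word $\{v_i,v_{i+1}\}^2$. The zone $Z_i$ has word
\[
\{v_i\}^N\;W(v_i)\;\{v_i\}^N .
\]
Its first $N$ and last $N$ vertices form the \emph{left} and \emph{right guard block}, and are called \emph{guards}; the vertices in between, with word $W(v_i)$, form the \emph{core}. Let $\lambda_i$ and $\rho_i$ be the first and last vertex of $Z_i$. The task of the core is to give every vertex of $A(v_i)$ a neighbor on $P$, using only subsets of $B_i$ as letters. If $v_i$ is light this is easy: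
\[
\text{if $v_i$ is light, then $W(v_i)$ is the single letter $B_i$.}
\]

\subsection{The first four layers}\label{sub:first}

Let $L_1=\{o\}$. The word of $L_2$ is $\{o\}^{2N+1}$, so $G_2$ is a path $u_1\cdots u_{2N+1}$ together with a vertex $o$ adjacent to all of it. In $L_3$ the zone of $u_i$ has word $\{u_i\}^N,\{o,u_i\},\{u_i\}^N$; see Figure~\ref{fig:G3}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,v/.style={circle,draw,inner sep=1.7pt}]
\foreach \i in {0,2,5,7,10,12} \node[v] (p\i) at (\i,0) {};
\foreach \i in {1,6,11} \node[v,fill=black] (p\i) at (\i,0) {};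
\foreach \i in {3,4,8,9} \node[v,fill=gray!50] (p\i) at (\i,0) {};
\node[v,label=left:$u_1$] (u1) at (1,1.5) {};
\node[v,label=above left:$u_2$] (u2) at (6,1.5) {};
\node[v,label=right:$u_3$] (u3) at (11,1.5) {};
\node[v,label=above:$o$] (o) at (6,3) {};
\foreach \i in {0,...,4} \draw[gray] (u1)--(p\i);
\foreach \i in {3,...,9} \draw[gray] (u2)--(p\i);
\foreach \i in {8,...,12} \draw[gray] (u3)--(p\i);
\draw (u1)--(u2)--(u3) (o)--(u1) (o)--(u2) (o)--(u3) (o)--(p11);
\draw (p0)--(p1) (p6)--(p7)--(p8)--(p9)--(p10)--(p11)--(p12);
\draw[very thick] (o)--(p1)--(p2)--(p3)--(p4)--(p5)--(p6) to[bend right=30] (o);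
\node at (1,-0.55) {$Z_1$}; \node at (3.5,-0.55) {$E_1$}; \node at (6,-0.55) {$Z_2$};
\node at (8.5,-0.55) {$E_2$}; \node at (11,-0.55) {$Z_3$};
\end{tikzpicture}
\caption{The graph $G_3$ for $N=1$, with layers $\{o\}$, $u_1u_2u_3$ and a path on $13$ vertices. On the third layer, guards are white, cores are black and links are gray. The thick hole has length $7$. Replacing its part on the third layer by $u_1u_2$ gives the triangle $ou_1u_2$, of the same parity.}
\label{fig:G3}
\end{figure}

Two holes of $G_3$ show the principle behind the whole proof. The vertex $o$ and the part of $L_3$ from the core of $Z_i$ to the core of $Z_{i+1}$ form a hole with $1+(1+N+2+N+1)=2N+5$ vertices. The vertices $u_{i}$, $e_i^2$, the left guard block of $Z_{i+1}$, the core of $Z_{i+1}$ and $o$ form a hole with $N+4$ vertices. If we replace the part on $L_3$ by the vertices of $L_2$ whose guards it passes, namely $u_iu_{i+1}$ for the first hole and $u_{i+1}$ for the second, both holes become the triangle $ou_iu_{i+1}$. Both replacements preserve parity, for three reasons: crossing a zone from $\lambda_i$ to $\rho_i$ takes an even number of steps, like staying at a vertex; going from $\rho_i$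 to $\lambda_{i+1}$ takes three steps, like one edge; and reaching an end of $Z_i$ from a neighbor of $u_i$ takes an even number of steps, namely $2$ from $u_{i-1}$ through the link and $N+1$ from $o$ through the core. If such a replacement always turned an even hole into an even hole, induction on the number of layers would exclude even holes.

The same two holes explain the constants. If $N$ were even, the second hole would be even. If links had one vertex, the first hole would have $2N+4$ vertices; if they had none, $u_i\,\rho_i\,\lambda_{i+1}\,u_{i+1}$ would be a hole of length four. The guards make holes long, and they also keep the replacement vertices available: a hole through a guard of $Z_i$ cannot contain $v_i$ (Lemma~\ref{lem:long}).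

All vertices of $L_3$ are light. The core vertex $w$ of $Z_i$ in $L_3$ has letter $\{o,u_i\}$, so the core of its own zone in $L_4$ is a vertex $v$ with letter $\{o,u_i,w\}$. This vertex is heavy, with $X(v)=\{o,u_i\}$ and $z(v)=w$, and its neighbors on $L_4$ are guards with letter $\{w\}$. In $L_5$ the rule for light vertices would produce a letter of size four and hence a $K_5$. A new rule is needed.

\subsection{The core of a heavy vertex}\label{sub:heavy}

Let $n\ge2$ and let $v=v_i\in L_n$ be heavy. The clique $B_i$ has four vertices, and the core must reach all of them with letters of size at most three. We decide never to separate the two oldest vertices: each letter of the zone contains both elements of $X(v)$ or neither. This rigidity is what will exclude $H_0$. It leaves three \emph{symbols}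
\[
X=X(v),\qquad z=\{z(v)\},\qquad q=\{v\},
\]
and we write unions by juxtaposition. The admissible letters are the \emph{single} letters $q,z,X$ and the \emph{double} letters $qz,Xz,qX$. By comparability the word moves around the $6$-cycle $q,\,qz,\,z,\,Xz,\,X,\,qX$, and it may pause at a letter.

Three constraints guide the choice of the word. First, holes inside $B_i\cup Z_i$ must be odd. A \emph{gap} of a symbol $s$ is a set of consecutive vertices of $Z_i$ between two successive runs of $s$ in $Z_i$; a gap with $g$ vertices gives a hole of length $g+3$ through a vertex of $s$. A subword $so,o^k,ot$, where $s,o,t$ are the three symbols, gives a hole of length $k+4$ through a vertex of $s$ and a vertex of $t$. So gaps must be even and such exponents $k$ must be odd. Second, the parities of Subsection~\ref{sub:first} must persist; in particular $|Z_i|$ must be odd. Third, the core must fit its neighbors. Let $\alpha,\beta\in\{X,z\}$ be the letters of $v_{i-1}$ and $v_{i+1}$, as in (I3). We make the core start with $q\alpha$ and end with $q\beta$. To see why, suppose that $\beta=z$ but the core ends with $qX$. The core of $Z_{i+1}$ is one vertex with letter $\{z(v),v_{i+1}\}$,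 and the part of $P$ from the last core vertex of $Z_i$ to it has $2N+4$ vertices; together with $z(v)$ and one element of $X$ it would form a hole of length $2N+6$.

If $\alpha=z$ and $\beta=X$, the word $qz,q^N,qX$ meets all constraints. If $\alpha=\beta=z$, the word $qz,q^N,qX,q^N,qz$ has a gap of $z$ with $2N+1$ vertices, which is odd. Inserting $q^{N+1},qX$ after $qX$ repairs the gap, but then the zone has $5N+5$ vertices, which is even. So we go once around the $6$-cycle: $qz,z^N,Xz,X^N,qX,q^N,qz$ gives a zone with $5N+4$ vertices, which is odd, but now both $q$ and $z$ have a gap with $2N+1$ vertices. Inserting $X^{N+1},Xz$ after $Xz$ and $q^{N+1},qX$ after $qX$ adds the odd number $N+2$ to each bad gap and the even number $2N+4$ to the zone. This leads to the definition: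
\[
\text{if $v_i$ is heavy, then $W(v_i)=W_{\alpha\beta}$,}
\]
where
\begin{align*}
W_{zz}&=qz,\ z^N,\ Xz,\ X^{N+1},\ Xz,\ X^N,\ qX,\ q^{N+1},\ qX,\ q^N,\ qz,\\
W_{XX}&=qX,\ X^N,\ Xz,\ z^{N+1},\ Xz,\ z^N,\ qz,\ q^{N+1},\ qz,\ q^N,\ qX,\\
W_{zX}&=qz,\ q^N,\ qX,\qquad\qquad W_{Xz}=qX,\ q^N,\ qz .
\end{align*}
As words in the symbols, $W_{XX}$ and $W_{Xz}$ arise from $W_{zz}$ and $W_{zX}$ by exchanging $X$ and $z$. So a statement about positions of symbols that is verified for $W_{zz}$ and $W_{zX}$ holds for the other two words after this exchange. Table~\ref{tab:word} displays the zone of $W_{zz}$, and Table~\ref{tab:data} collects the numbers that we need; each entry is a sum of block sizes.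

\begin{table}[ht]
\centering
\setlength{\tabcolsep}{4pt}
\begin{tabular}{c|ccccccccccccc}
letter & $q$ & $qz$ & $z$ & $Xz$ & $X$ & $Xz$ & $X$ & $qX$ & $q$ & $qX$ & $q$ & $qz$ & $q$\\
size & $N$ & $1$ & $N$ & $1$ & $N{+}1$ & $1$ & $N$ & $1$ & $N{+}1$ & $1$ & $N$ & $1$ & $N$\\ \hline
$q$ & $\bullet$ & $\bullet$ & & & & & & $\bullet$ & $\bullet$ & $\bullet$ & $\bullet$ & $\bullet$ & $\bullet$\\
$z$ & & $\bullet$ & $\bullet$ & $\bullet$ & & $\bullet$ & & & & & & $\bullet$ & \\
$X$ & & & & $\bullet$ & $\bullet$ & $\bullet$ & $\bullet$ & $\bullet$ & & $\bullet$ & & & 
\end{tabular}
\caption{The zone with core $W_{zz}$, block by block, guard blocks included. A dot marks the blocks whose letter contains the symbol.}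
\label{tab:word}
\end{table}

\begin{table}[ht]
\centering
\begin{tabular}{c|c|c|c|c|c|c}
core & $|Z_i|$ & symbol & runs in $Z_i$ & gaps & from $\lambda_i$ & to $\rho_i$\\ \hline
$B_i$ & $2N+1$ & $q$ & $2N+1$ & none & &\\
 & & $u\in A(v_i)$ & $1$ & none & $N$ & $N$\\ \hline
$W_{zX}$ & $3N+2$ & $q$ & $3N+2$ & none & &\\
 & & $z$ & $1$ & none & $N$ & $2N+1$\\
 & & $X$ & $1$ & none & $2N+1$ & $N$\\ \hline
$W_{zz}$ & $7N+8$ & $q$ & $N+1,\ 3N+4$ & $3N+3$ & &\\
 & & $z$ & $N+2,\ 1,\ 1$ & $N+1,\ 3N+3$ & $N$ & $N$\\
 & & $X$ & $2N+4,\ 1$ & $N+1$ & $2N+1$ & $2N+1$
\end{tabular}
\caption{Sizes of zones, runs and gaps. The last two columns give the distance on $P$ from $\lambda_i$ to the first letter containing the symbol, and from the last such letter to $\rho_i$. For $W_{Xz}$ and $W_{XX}$ exchange $X$ and $z$.}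
\label{tab:data}
\end{table}

\subsection{The invariants persist}

In the zone of a heavy vertex, for each of the four words, the following holds by inspection.
\begin{itemize}
\item[($\ast$)] Blocks of single letters alternate with double letters; each double letter occupies one vertex and contains the single letters on both sides of it.
\end{itemize}

\begin{proposition}\label{prop:inv}
The construction is well defined, and $L_n$ satisfies \emph{(I1)--(I4)} for every $n\ge2$.
\end{proposition}

\begin{proof}
The word $\{o\}^{2N+1}$ of $L_2$ has no heavy letter and one run, of size $2N+1\ge3$, so it satisfies the invariants. Let $n\ge2$ and assume them for $L_n$. Then $P=L_{n+1}$ is defined, and we check them for $P$.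

(I1) A letter is an edge $\{v_i,v_{i+1}\}$ or a nonempty subset of a clique $B_i$. It has size at most three, since $|B_i|\le3$ for light $v_i$ and a double letter has size at most three.

(I2) At a link, consecutive letters are $\{v_i\}\subset\{v_i,v_{i+1}\}=\{v_i,v_{i+1}\}\supset\{v_{i+1}\}$. In the zone of a light vertex they are equal guards or $\{v_i\}\subset B_i$. In the zone of a heavy vertex, by ($\ast$), they are two equal single letters or a single letter inside a double letter. In each case the smaller letter has size at most two.

(I3) There are three kinds of letters of size three. For $B_i$ with $|A(v_i)|=2$, the pair is $A(v_i)$, the latest element is $v_i$, and both neighboring letters are $\{v_i\}$. For $Xz$ in the zone of a heavy $v_i$, the pair is $X(v_i)$, the latest element is $z(v_i)$ by (I3) for $L_n$, and by ($\ast$) the neighboring letters are $X$ or $z$. For $qX$, the pair is $X(v_i)$, the latest element is $v_i$, and by ($\ast$) the neighboring letters are $X$ or $q$. The ends of $P$ are guards, which are light.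

(I4) The letters containing $v_i$ lie in $E_{i-1}\cup Z_i\cup E_i$, and the links extend the first and last run of $v_i$ in $Z_i$. If $v_i$ has one run in $Z_i$, its run on $P$ has at least $2N+1\ge3$ elements. Otherwise the core is $W_{zz}$ or $W_{XX}$; then $1<i<m$ by (I3), both links exist, and the two runs on $P$ have $N+3$ and $3N+6$ elements. A vertex $u$ of $G_{n-1}$ is adjacent to no guard and no link vertex, so each of its runs lies in one core and has $1$, $N+2\geq 3$ or $2N+4$ elements by Table~\ref{tab:data}.
\end{proof}

We record the adjacencies between $P$ and $G_n$ that later sections use.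

\begin{lemma}\label{lem:adj}
Let $n\ge1$, $L_n=v_1\cdots v_m$ and $P=L_{n+1}$.
\begin{itemize}
\item[(A1)] Every letter of $Z_i$ is a subset of $B_i$, and all neighbors of $v_i$ on $P$ lie in $E_{i-1}\cup Z_i\cup E_i$.
\item[(A2)] Every neighbor on $P$ of a guard of $Z_i$ is adjacent to $v_i$.
\item[(A3)] Every $u\in A(v_i)$ has a neighbor in the core of $Z_i$, and none among the guards.
\end{itemize}
\end{lemma}

\begin{proof}
The first part of (A1) is the definition, and the second holds because $v_i\notin B_j$ for $j\ne i$. A neighbor on $P$ of a guard of $Z_i$ is a guard of $Z_i$, a vertex of $E_{i-1}\cup E_i$, or the first or last core vertex, whose letter $B_i$, $q\alpha$ or $q\beta$ contains $v_i$; this is (A2). For (A3), the letter $B_i$ contains $A(v_i)$, each word $W_{\alpha\beta}$ uses both $X$ and $z$, and guards have letter $\{v_i\}$.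
\end{proof}

\section{Cliques, treewidth and order}\label{sec:easy}

\begin{lemma}[Helly property of subtrees]\label{lem:helly}
Finitely many pairwise intersecting subtrees of a tree have a common node.
\end{lemma}

\begin{proof}
Root the tree, let $t_j$ be the node of the subtree $T_j$ closest to the root, and choose $j$ with $t_j$ farthest from the root. For any $i$ take a node $y\in T_i\cap T_j$. Both $t_i$ and $t_j$ lie on the path from the root to $y$, and $t_j$ is not closer to the root than $t_i$. So $t_j$ lies on the path from $t_i$ to $y$, which is contained in $T_i$.
\end{proof}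

\begin{proposition}\label{prop:easy}
For $n\ge2$, the graph $G_n$ is $K_5$-free, $\mathrm{tw}(G_n)\ge n-1$, and $|V(G_n)|\le(7N+10)^n$.
\end{proposition}

\begin{proof}
Consider a clique and the latest layer that it meets. The layer is an induced path, so the clique has one or two vertices there. If it has one, $v$, it lies in $A(v)\cup\{v\}$ and has at most four vertices by (I1). If it has two, $v$ and $v'$, they are consecutive, its other vertices lie in $A(v)\cap A(v')$, and this is the smaller of the two letters, of size at most two by (I2).

Every $u\in L_i$ has a neighbor in $L_{i+1}$, namely a guard of its zone. If $u$ has a neighbor $w\in L_j$ with $j>i$, then $u\in A(w)$, and (A3) gives a neighbor of $u$ in $L_{j+1}$. So any two layers are joined by an edge. Take a tree $T$ and subtrees as in the definition of $w=\mathrm{tw}(G_n)$, and let $T_j$ be the union of the subtrees of the vertices of $L_j$. It is a subtree, because the subtrees of consecutive vertices of $L_j$ intersect, and $T_1,\dots,T_n$ pairwise intersect. A common node, given by Lemma~\ref{lem:helly}, lies in the subtree of some vertex of each layer, so $w+1\ge n$.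

By Table~\ref{tab:data}, $|Z_i|+|E_i|\le 7N+10$. With $\gamma=7N+10$ we get $|L_{j+1}|\le\gamma|L_j|$, hence $|L_j|\le\gamma^{j-1}$ and $|V(G_n)|\le 1+\gamma+\dots+\gamma^{n-1}\le\gamma^n$.
\end{proof}

\section{The $2$-forest $H_0$ does not occur}\label{sec:H0}

The graph $H_0$ is built by repeatedly adding a common neighbor of the two ends of an edge, adjacent to nothing else. So we study, for an edge $bc$ with $b\in A(c)$, the common neighbors of $b$ and $c$ in layers after $\ell(c)$. In the first layers, the core vertex $w$ with letter $\{o,u_i\}$ is such a neighbor for the edge $ou_i$. For the edge $ow$ there is less freedom: in $L_4$ the only common neighbor has letter $\{o,u_i,w\}$, and from then on $\{o,u_i\}$ is a pair $X$ that is never separated in a letter containing $w$. Thus every later common neighbor of $o$ and $w$ is also adjacent to $u_i$. The following definition captures the two behaviors.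

Let $b\in A(c)$. The pair $(b,c)$ is \emph{free} if $A(c)=\{b\}$, or $c$ is heavy and $b=z(c)$. It is \emph{tied to $a$} if $a\ne b$ and either $A(c)=\{a,b\}$, or $c$ is heavy and $X(c)=\{a,b\}$. By (I1) and (I3), every pair is either free or tied to a unique vertex. The next lemma says that freedom lasts for one generation only.

\begin{lemma}\label{lem:tied}
Let $b\in A(c)$, and let $d$ be a common neighbor of $b$ and $c$ with $\ell(d)>\ell(c)$.
\begin{itemize}
\item[(a)] If $(b,c)$ is free, then $A(d)=\{b,c\}$, or $A(d)=\{b,c,u\}$ with $\ell(u)>\ell(c)$. In both cases $(b,d)$ is tied to $c$.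
\item[(b)] If $(b,c)$ is tied to $a$, then $A(d)=\{a,b,c\}$.
\end{itemize}
\end{lemma}

\begin{proof}
The last sentence of (a) follows from the first: if $A(d)=\{b,c,u\}$ with $\ell(u)>\ell(c)>\ell(b)$, then $z(d)=u$ and $X(d)=\{b,c\}$. For the rest we use induction on $\ell(d)$. Write $\ell(d)=k+1$ with $k\ge\ell(c)$. The letter $A(d)$ contains $b$ and $c$, which lie in different layers, so $d$ is not a link vertex and lies in the zone of some $w\in L_k$. If $w$ is light, then $A(d)$ is $\{w\}$ or $A(w)\cup\{w\}$. If $w$ is heavy, with $X=X(w)$ and $z=z(w)$, then $A(d)$ is one of
\[
\{w\},\quad\{z\},\quad X,\quad\{w,z\},\quad X\cup\{w\},\quad X\cup\{z\}.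
\]

Let $k=\ell(c)$. The only vertex of $A(w)\cup\{w\}$ in $L_k$ is $w$, so $w=c$, and $A(d)$ is a listed set containing $w$ and $b$. If $c$ is light this set is $A(c)\cup\{c\}$, which is $\{b,c\}$ for a free pair and $\{a,b,c\}$ for a pair tied to $a$. If $c$ is heavy it is $\{w,z\}=\{b,c\}$ for a free pair and $X\cup\{w\}=\{a,b,c\}$ for a pair tied to $a$.

Let $k>\ell(c)$. Then $b,c\in A(w)$, so the induction hypothesis applies to $w$. Suppose $(b,c)$ is free. If $A(w)=\{b,c\}$, then $A(d)=\{b,c,w\}$ and $\ell(w)>\ell(c)$. If $A(w)=\{b,c,u\}$ with $\ell(u)>\ell(c)$, then $X=\{b,c\}$ and $z=u$, so $A(d)$ is $\{b,c\}$, $\{b,c,w\}$ or $\{b,c,u\}$. Suppose $(b,c)$ is tied to $a$. Then $A(w)=\{a,b,c\}$ with $a,b\in A(c)$, so $z=c$ and $X=\{a,b\}$, and the only listed set containing $b$ and $c$ is $X\cup\{z\}=\{a,b,c\}$.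
\end{proof}

Lemma~\ref{lem:tied} speaks only about vertices that appear in increasing layers. The multiplicities four and three in $H_0$ force this order by counting: a vertex has at most two neighbors on its own layer, and its neighbors on earlier layers form a clique.

\begin{proposition}\label{prop:H0}
The graph $G_n$ does not contain $H_0$.
\end{proposition}

\begin{proof}
Suppose that $H_0$ is an induced subgraph of $G_n$. Since $H_0$ is symmetric in $x$ and $y$, let $\ell(x)\le\ell(y)$.

The four $c$-vertices are pairwise nonadjacent neighbors of $y$. At most one lies in the clique $A(y)$ and at most two lie on the layer of $y$. So some $c$-vertex $c$ has $\ell(c)>\ell(y)\ge\ell(x)$, and $x,y\in A(c)$.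

Let $\{s,\bar s\}=\{x,y\}$. The three $d$-vertices on $sc$ are neighbors of $c$ nonadjacent to $\bar s$. None lies in $A(c)$, which is a clique containing $\bar s$, and at most two lie on the layer of $c$. So one of them, $d_s$, has $\ell(d_s)>\ell(c)$. Then $s,c\in A(d_s)$ and $\bar s\notin A(d_s)$. The three $f$-vertices on $sd_s$ are neighbors of $d_s$ nonadjacent to $c$. None lies in $A(d_s)$, which is a clique containing $c$, and at most two lie on the layer of $d_s$. So one of them, $f_s$, has $\ell(f_s)>\ell(d_s)$, and $c\notin A(f_s)$.

If $(s,c)$ is free for some $s\in\{x,y\}$, then $(s,d_s)$ is tied to $c$ by Lemma~\ref{lem:tied}(a), and Lemma~\ref{lem:tied}(b) gives $A(f_s)=\{c,s,d_s\}$, contrary to $c\notin A(f_s)$. So neither $(x,c)$ nor $(y,c)$ is free. Then either $c$ is light and $A(c)=\{x,y\}$, or $c$ is heavy with $z(c)\notin\{x,y\}$ and $X(c)=\{x,y\}$. In both cases $(x,c)$ is tied to $y$, and Lemma~\ref{lem:tied}(b) gives $y\in A(d_x)$, contrary to $\bar s\notin A(d_s)$ for $s=x$.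
\end{proof}

\section{Parities and holes in one zone}\label{sec:zone}

We now extract from the words everything that the global argument needs.

\begin{lemma}\label{lem:zone}
Let $n\ge2$, $L_n=v_1\cdots v_m$, $P=L_{n+1}$ and $1\le i\le m$. Distances are measured on $P$.
\begin{itemize}
\item[(Z1)] The distance from $\lambda_i$ to $\rho_i$ is even.
\item[(Z2)] For $u\in A(v_i)$, the distance from $\lambda_i$ to the first neighbor of $u$ in $Z_i$ is odd, and so is the distance from the last neighbor of $u$ in $Z_i$ to $\rho_i$.
\item[(Z3)] Every hole of $G_{n+1}$ contained in $B_i\cup Z_i$ is odd and has length at least $N+4$.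
\item[(Z4)] Let $u,u'\in A(v_i)$. If the last neighbor of $u'$ in $Z_i$ comes strictly after that of $u$, then $i<m$, $u'\in A(v_{i+1})$ and $v_{i+1}$ is light. If the first neighbor of $u'$ in $Z_i$ comes strictly before that of $u$, then $i>1$, $u'\in A(v_{i-1})$ and $v_{i-1}$ is light.
\end{itemize}
\end{lemma}

\begin{proof}
Since $N$ is odd, the sizes $2N+1$, $3N+2$, $7N+8$ and the distances $N$, $2N+1$ in Table~\ref{tab:data} are odd. This gives (Z1) and (Z2).

(Z3) Write $v=v_i$, $B=B_i$, $Z=Z_i$, and let $C\subseteq B\cup Z$ be a hole. Suppose $v$ is light, with core vertex $p$. Then $v$ is adjacent to all other vertices of $B\cup Z$, so $v\notin C$. The neighbors of $u\in A(v)$ in $A(v)\cup Z$ lie in the clique $A(v)\cup\{p\}$, while a vertex of a hole has two nonadjacent neighbors on it; so $u\notin C$. Hence $C$ lies in the path $Z$, which is impossible.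

Let $v$ be heavy. The two elements of $X$ are adjacent and have the same other neighbors in $B\cup Z$; if both were on $C$, either of them with its two neighbors on $C$ would form a triangle. Since $B$ is a clique and $Z$ is a path, $C$ therefore contains either one vertex of $B$ or two vertices of $B$ from different symbols.

If $C$ contains one vertex of $B$, from the symbol $s$, the rest of $C$ is a subpath of $Z$ whose two end letters contain $s$ and whose $g\ge1$ interior letters do not. The interior is a gap of $s$, and $|C|=g+3$. By Table~\ref{tab:data}, $g\in\{N+1,3N+3\}$, so $g$ is even and $|C|$ is odd and at least $N+4$.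

If $C$ contains two vertices of $B$, from the symbols $s$ and $t$, let $o$ be the third symbol. The rest of $C$ is a subpath of $Z$ with at least two vertices; one end letter contains $s$ and not $t$, the other contains $t$ and not $s$, and the interior letters contain neither. The two end letters are incomparable, so by (I2) the interior is nonempty, and all its letters equal $o$. Each end letter is comparable with $o$, so the subpath reads $so,o^k,ot$ in one of its two directions, and $|C|=k+4$. Here $o^k$ is a full block of single letters between two different double letters. In the zone of $W_{zz}$ these blocks are $z^N$, $X^N$ and the block $q^N$ inside the core: the blocks of size $N+1$ lie between equal double letters, and a guard block ends at an end of $Z$. In the zone of $W_{zX}$ the only one is the block $q^N$ inside the core. After exchanging $X$ and $z$ the sizes are the same. So $k=N$ and $|C|=N+4$ is odd.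

(Z4) If $v_i$ is light, all vertices of $A(v_i)$ have the same unique neighbor in $Z_i$ and there is nothing to prove. Let $v_i$ be heavy, so that $1<i<m$. The last core letter is $q\beta$ with $\beta=A(v_{i+1})\in\{X,z\}$, and no guard is adjacent to a vertex of $A(v_i)$. So the vertices of $\beta$ have the latest possible last neighbor, and $u\notin\beta$. As $u$ and $u'$ have different neighbors in $Z_i$, they belong to different symbols, so $u'\in\beta$; also $|\beta|\le2$. For the second statement, the first core letter is $q\alpha$ with $\alpha=A(v_{i-1})$, the vertices of $\alpha$ have the earliest possible first neighbor, and the same two steps give $u\notin\alpha$ and $u'\in\alpha$.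
\end{proof}

\section{Rerouting a hole to the previous layer}\label{sec:holes}

\begin{proposition}\label{prop:holes}
For every $n\ge1$, the graph $G_n$ has no even hole, and each of its holes has more than $N$ vertices.
\end{proposition}

We use induction on $n$. The graphs $G_1$ and $G_2$ have no hole, since a vertex adjacent to all others lies on no hole. Let $n\ge2$, assume the statement for $G_n$, and keep the notation $L_n=v_1\cdots v_m$, $P=L_{n+1}$.

\medskip\noindent\textbf{Reversal.} The word $W_{zz}$ is not a palindrome, but this section never looks inside the words. It uses only the division of $P$ into guard blocks, cores and links, the letters of guards and links, the rule for light vertices, (I1), (I2), (I4), and Lemmas~\ref{lem:adj} and~\ref{lem:zone}. This list of properties is unchanged when $L_n$ and $P$ are both read from right to left. So every statement proved below for left ends has a mirror image for right ends, and we prove only one of the two.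

\subsection{Segments}

Let $C$ be a hole of $G_{n+1}$ that meets $P$. Every vertex of $C$ has exactly two neighbors in $C$, its \emph{$C$-neighbors}, and they are nonadjacent. As $P$ is an induced path, $C\not\subseteq P$. The maximal subpaths of $P$ contained in $C$ are the \emph{segments} of $C$. A neighbor of $p\in P$ outside $P$ lies in the clique $A(p)$, so $p$ has at most one $C$-neighbor outside $P$; hence every segment $R$ has at least two vertices. Let $r_R$ and $r'_R$ be its left and right end; the other vertices of $R$ are \emph{interior}. Each end has one $C$-neighbor in $R$ and one outside $P$; call the latter $a_R$ and $a'_R$, the left and right \emph{attachment}. We drop the index $R$ when it is clear. The following facts are used constantly.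
\begin{itemize}
\item[(S1)] $A(r)\cap C=\{a\}$, $A(r')\cap C=\{a'\}$, and $A(p)\cap C=\emptyset$ for interior $p\in R$.
\item[(S2)] No vertex of $C$ is adjacent to two consecutive vertices of $R$, since $C$ has no triangle.
\item[(S3)] If $a=a'$ or $a\sim a'$, then $C=R\cup\{a,a'\}$, since no proper subset of a hole carries a cycle.
\item[(S4)] A vertex of $P$ that is in $R$ or adjacent to a vertex of $R$ lies in no other segment.
\end{itemize}
A segment is \emph{short} if it contains no guard and \emph{long} otherwise.

\begin{lemma}\label{lem:short}
If $C$ has a short segment, then $C$ is odd and $|C|\ge N+4$.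
\end{lemma}

\begin{proof}
A short segment $R$ lies in a link or in a core. If it lies in a link, it is the whole link, whose two vertices have the same letter; then $a$ is adjacent to both, contrary to (S2). So $R$ lies in the core of some $Z_i$, and $a,a'$ lie in the clique $B_i$ by (A1). By (S3), $C=R\cup\{a,a'\}\subseteq B_i\cup Z_i$, and (Z3) applies.
\end{proof}

\begin{lemma}\label{lem:long}
If a segment $R$ contains a guard of $Z_j$, then $v_j\notin C$, and $R$ contains the whole guard block of this guard as well as the vertices of $P$ just before and just after the block; in particular these two vertices exist.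
\end{lemma}

\begin{proof}
The segment $R$ contains a neighbor of the guard on $P$, and both are adjacent to $v_j$ by (A2). So $v_j\notin C$ by (S2). A guard of $Z_j$ has letter $\{v_j\}$, so by (S1) it is not an end of $R$, and both its neighbors on $P$ exist and lie in $R$. Repeating this along the block gives the rest.
\end{proof}

A long segment thus has at least $N+2$ vertices. With Lemma~\ref{lem:short}, every hole of $G_{n+1}$ that meets $P$ has more than $N$ vertices; the other holes are holes of $G_n$. This proves the second half of Proposition~\ref{prop:holes} for $G_{n+1}$.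

Suppose now that $G_{n+1}$ has an even hole, and \emph{let $C$ be an even hole with $|C\cap P|$ minimum}. Since $G_n$ has no even hole, $C$ meets $P$, and by Lemma~\ref{lem:short} all its segments are long. For a segment $R$ let $J(R)$ be the set of $j$ such that $R$ contains a guard of $Z_j$. As $R$ is a subpath of $P$, this is an interval $J(R)=\{i_R,\dots,k_R\}$. The plan is to replace $R$ by the path $v_{i_R}\cdots v_{k_R}$, which is disjoint from $C$ by Lemma~\ref{lem:long}. We must show that the attachments are adjacent to the ends of this path, that parity is preserved, and that no chord appears.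

\subsection{Ends and parity}

\begin{lemma}\label{lem:ends}
Let $R$ be a segment, $i=i_R$, $k=k_R$. Exactly one of the following holds at the left end.
\begin{itemize}
\item $R$ \emph{starts in a core}: $r$ is in the core of $Z_i$; $R$ contains the right guard block of $Z_i$ and $e_i^1$, but no left guard of $Z_i$; $a\in A(v_i)$; and $r$ is the last neighbor of $a$ in $Z_i$.
\item $R$ \emph{starts in a link}: $r=e^2_{i-1}$, $a=v_{i-1}$, and $R$ contains the left guard block of $Z_i$.
\end{itemize}
Exactly one of the following holds at the right end.
\begin{itemize}
\item $R$ \emph{ends in a core}: $r'$ is in the core of $Z_k$; $R$ contains the left guard block of $Z_k$ and $e_{k-1}^2$, but no right guard of $Z_k$; $a'\in A(v_k)$; and $r'$ is the first neighbor of $a'$ in $Z_k$.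
\item $R$ \emph{ends in a link}: $r'=e^1_k$, $a'=v_{k+1}$, and $R$ contains the right guard block of $Z_k$.
\end{itemize}
In all cases $a\sim v_i$ and $a'\sim v_k$. If $i=k$, then $R$ does not both start and end in a core.
\end{lemma}

\begin{proof}
The leftmost guard block in $R$ belongs to $Z_i$. Suppose it is the right block. By Lemma~\ref{lem:long}, $R$ contains the last core vertex and $e_i^1$, and no left guard of $Z_i$; so $r$ is in the core, and $a\in B_i\setminus\{v_i\}=A(v_i)$. The vertices of $Z_i$ to the right of $r$ are interior in $R$, hence nonadjacent to $a$ by (S1). Suppose it is the left block. Then $R$ contains $e^2_{i-1}$ and no guard of $Z_{i-1}$, so $r\in E_{i-1}$, and $a=v_{i-1}$ because $v_i\notin C$. If $r=e^1_{i-1}$, then $a$ is adjacent to both vertices of the link, contrary to (S2). The right end is the mirror image. Finally, if $i=k$, starting in a core means containing the right block of $Z_i$, and ending in a core means missing it.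
\end{proof}

An index $j\in J(R)$ is \emph{exceptional for $R$} if $j=i_R$ and $R$ starts in a core, or $j=k_R$ and $R$ ends in a core.

\begin{lemma}\label{lem:full}
If $j\in J(R)$ is not exceptional for $R$, then $R$ contains $e^2_{j-1}$, $Z_j$ and $e^1_j$.
\end{lemma}

\begin{proof}
The segment $R$ contains a left guard of $Z_j$: for $j>i_R$ because it contains a guard of $Z_{i_R}$ and a guard of $Z_j$, and for $j=i_R$ because it starts in a link. By reversal it contains a right guard of $Z_j$. Apply Lemma~\ref{lem:long} to both blocks.
\end{proof}

\begin{lemma}\label{lem:parity}
The walk $a\,R\,a'$ along $C$ has length congruent to $k_R-i_R$ modulo $2$.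
\end{lemma}

\begin{proof}
Let $i=i_R$, $k=k_R$, and measure lengths along the walk. If $R$ starts in a core, the length from $a$ to $\rho_i$ is one plus an odd number by (Z2), hence even. If $R$ starts in a link, the length from $a$ to $\lambda_i$ is $2$. By reversal, the length from $\lambda_k$ to $a'$ is even if $R$ ends in a core, and the length from $\rho_k$ to $a'$ is $2$ if $R$ ends in a link.

Let $i<k$. Then $\rho_i,\lambda_k\in R$. By (Z1) the length from $a$ to $\rho_i$ is even for both kinds of start, and the length from $\lambda_k$ to $a'$ is even for both kinds of end. From $\rho_i$ to $\lambda_k$ the walk makes $k-i$ passages from some $\rho_j$ to $\lambda_{j+1}$, each of length $3$, and crosses $k-i-1$ zones, each of even length. Let $i=k$. If $R$ starts in a core, it ends in a link, and we split the walk at $\rho_i$ into two even parts. If $R$ starts in a link and ends in a core, we split at $\lambda_i$. If $R$ starts and ends in a link, we split at $\lambda_i$ and $\rho_i$ into three even parts.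
\end{proof}

\subsection{Three sources of chords}

A chord of the rerouted cycle joins some $v_j$ with $j\in J(R)$ to a vertex of $C$ in an earlier layer, in $P$, or in $L_n$. We treat these in turn. For earlier layers the danger is a zone that $R$ enters in the middle of the core: a vertex $u\in A(v_i)$ whose neighbors in $Z_i$ all lie before $r$ is not seen by $R$. This is where (Z4) is used; it forces the hole to close at the next zone.

\begin{lemma}\label{lem:back}
Let $R$ be a segment, $i=i_R$, $k=k_R$.
\begin{itemize}
\item[(a)] If $j\in J(R)$ is not exceptional for $R$, then $A(v_j)\cap C=\emptyset$.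
\item[(b)] If $R$ starts in a core, then $A(v_i)\cap C=\{a\}$. If $R$ ends in a core, then $A(v_k)\cap C=\{a'\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:full} all vertices of $Z_j$ are interior in $R$. Each $u\in A(v_j)$ has a neighbor in $Z_j$ by (A3), so $u\notin C$ by (S1).

(b) Let $R$ start in a core, and suppose $u\in A(v_i)\cap C$ with $u\ne a$. The vertices of $R\cap Z_i$ other than $r$ are interior, so by (S1) $u$ has no neighbor in $R\cap Z_i$. Hence its last neighbor in $Z_i$ comes strictly before $r$, the last neighbor of $a$. By (Z4), $a\in A(v_{i+1})$ and $v_{i+1}$ is light. If $i=k$, then $R$ ends in a link, $a'=v_{i+1}\sim a$, and $C=R\cup\{a,v_{i+1}\}$ by (S3); this set does not contain $u$, which is in neither $P$ nor $L_n$. If $i<k$, then $i+1\in J(R)$ and $a\in A(v_{i+1})\cap C$, so by (a) we have $i+1=k$ and $R$ ends in a core. The core of $Z_k$ is the single vertex $r'$, with letter $B_k\ni a$. So $a'=a$ by (S1), and $C=R\cup\{a\}$ again does not contain $u$. The second statement is the mirror image.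
\end{proof}

Chords to $P$ have to be allowed for. The hole may arrive in $Z_i$ along a segment $T$ through the left guards, step to a vertex $b\in A(v_i)$, and leave along a segment $R$ through the right guards; replacing $R$ alone would make $v_i$ adjacent to the guards on $T$. The remedy is to replace $T$, $b$ and $R$ together. We call $T$ the \emph{predecessor} of $R$, and $R$ the \emph{successor} of $T$, if $k_T=i_R$, $T$ ends in a core, $R$ starts in a core, and $a'_T=a_R$. With $i=i_R$, the segment $T$ contains the left guard block of $Z_i$ and $R$ the right one. So predecessor and successor are unique when they exist, and the predecessor lies strictly to the left.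

\begin{lemma}\label{lem:pred}
Let $R$ start in a core, $i=i_R$. Every segment $T\ne R$ that contains a neighbor of $v_i$ is the predecessor of $R$. In mirror image, if $R$ ends in a core, every segment $T\neq R$ that contains a neighbor of $v_{k_R}$ is the successor of $R$.
\end{lemma}

\begin{proof}
Let $p\in T$ be adjacent to $v_i$. The segment $R$ contains $Z_i$ from $r$ on and $e_i^1$, so by (S4) $T$ misses $E_i$. By (A1), $p\in E_{i-1}\cup Z_i$ lies to the left of $r$, and so does all of $T$.

If $T$ contains a guard of $Z_i$, it is a left guard, $k_T=i$, and $T$ ends in a core because it misses the right block. Then $a'_T\in A(v_i)\cap C=\{a_R\}$ by Lemma~\ref{lem:back}(b), so $T$ is the predecessor of $R$. Suppose that $T$ contains no guard of $Z_i$. If $p$ is in the core of $Z_i$, then $T$ lies in this core and is short, which is excluded. So $p\in E_{i-1}$, and the right end of $T$ is in $E_{i-1}$ because $\lambda_i\notin T$. By Lemma~\ref{lem:ends}, $T$ ends in a link with $a'_T=v_i$. But $v_i\notin C$ by Lemma~\ref{lem:long}, a contradiction.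
\end{proof}

It remains to exclude the chord $v_{i-1}v_i$ when $R$ starts in a core. The danger is the following. Let $D$ be an odd hole of $G_n$ through $v_{i-2}v_{i-1}v_iv_{i+1}$, and let $a\in A(v_{i-1})\cap A(v_i)$ have no neighbor on $D$ other than $v_{i-1}$ and $v_i$. Replace $v_i$ by $a$ followed by the part of $P$ from the last neighbor of $a$ in $Z_i$ to $e_i^1$. The path $v_{i-1}v_iv_{i+1}$ of length $2$ becomes a path of odd length by (Z2), and no chord arises since $D\cap B_i=\{v_i\}$; the result is an even hole of $G_{n+1}$. In this configuration $\{v_{i-1},v_i\}$ is a run of $a$, and (I4) is there to forbid it.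

\begin{lemma}\label{lem:prev}
Let $R$ start in a core and have no predecessor, and let $i=i_R$. Then $i=1$ or $v_{i-1}\notin C$. In mirror image, if $R$ ends in a core and has no successor, then $k_R=m$ or $v_{k_R+1}\notin C$.
\end{lemma}

\begin{proof}
Suppose that $i\ge2$ and $v_{i-1}\in C$, and let $a=a_R$. We list the possible $C$-neighbors of $v_{i-1}$. On $L_n$ only $v_{i-2}$ is possible, as $v_i\notin C$.

\emph{A $C$-neighbor $u\in A(v_{i-1})$ equals $a$.} By (I2) for $L_n$, the letters $A(v_{i-1})$ and $A(v_i)$ are comparable. If $A(v_{i-1})\subseteq A(v_i)$, then $u\in A(v_i)\cap C=\{a\}$ by Lemma~\ref{lem:back}(b). If $A(v_i)\subseteq A(v_{i-1})$, then $a$ and $u$ lie in the clique $A(v_{i-1})$, and $u\ne a$ would give a triangle $u\,a\,v_{i-1}$ in $C$.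

\emph{A $C$-neighbor $p\in P$ equals $e^1_{i-2}$.} By (S1), $p$ is an end of its segment $T$, with attachment $v_{i-1}\in L_n$; by Lemma~\ref{lem:ends} this end is in a link. If it is the left end, then $p=e^2_{i-1}$ and $T$ contains the left guard block of $Z_i$, so $T\ne R$; as $p\sim v_i$, Lemma~\ref{lem:pred} makes $T$ the predecessor of $R$, a contradiction. So $p$ is the right end, $k_T=i-2$ and $p=e^1_{i-2}$.

The two $C$-neighbors of $v_{i-1}$ are thus among $a$, $v_{i-2}$, $e^1_{i-2}$. They are nonadjacent, while $v_{i-2}\sim e^1_{i-2}$. So they are $a$ and some $w\in\{v_{i-2},e^1_{i-2}\}$; in particular $i\ge3$ and $a\in A(v_{i-1})\cap A(v_i)$. By (I4) for $L_n$, the run of $a$ containing $v_{i-1},v_i$ has a third element, so $a\in A(v_{i+1})$ or $a\in A(v_{i-2})$.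

Let $a\in A(v_{i+1})$. If $J(R)=\{i\}$, then $R$ ends in a link, $a'_R=v_{i+1}\sim a$, and $C=R\cup\{a,v_{i+1}\}$ by (S3). Otherwise $i+1\in J(R)$ and $a\in A(v_{i+1})\cap C$; by Lemma~\ref{lem:back}(a), $i+1=k_R$ and $R$ ends in a core, so $a=a'_R$ by Lemma~\ref{lem:back}(b) and $C=R\cup\{a\}$. In both cases $v_{i-1}\notin C$, a contradiction.

Let $a\in A(v_{i-2})$. If $w=v_{i-2}$, the two $C$-neighbors of $v_{i-1}$ are adjacent, a contradiction. So $w=e^1_{i-2}$ is the right end of a segment $T$ that ends in a link, with $k_T=i-2$ and $a'_T=v_{i-1}$. Since $a\in A(v_{i-2})\cap C$, Lemma~\ref{lem:back}(a) shows that $i-2$ is exceptional for $T$; so $i_T=i-2$ and $T$ starts in a core, and $a_T=a$ by Lemma~\ref{lem:back}(b). As $a\sim v_{i-1}$, (S3) gives $C=T\cup\{a,v_{i-1}\}$. Then $T$ is the only segment, but $R\ne T$ because $i\notin J(T)$.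
\end{proof}

\subsection{The rerouted hole}

\begin{proof}[End of the proof of Proposition~\ref{prop:holes}]
Choose a sequence of segments $R_1,\dots,R_s$ with $s\ge 1$, each $R_t$ the predecessor of $R_{t+1}$, such that $R_1$ has no predecessor and $R_s$ has no successor. It exists because predecessors lie strictly to the left and successors strictly to the right. Put $b_t=a'_{R_t}=a_{R_{t+1}}$ for $1\le t<s$. The two $C$-neighbors of $b_t$ are the right end of $R_t$ and the left end of $R_{t+1}$; the $2s$ ends are distinct, so the $b_t$ are distinct, and
\[
Q=R_1\,b_1\,R_2\,b_2\cdots b_{s-1}\,R_s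
\]
is a subpath of $C$. Let $a=a_{R_1}$, $a'=a'_{R_s}$, $i=i_{R_1}$, $k=k_{R_s}$. The vertices $a,a'$ are outside $P$ and are $C$-neighbors of the left end of $R_1$ and of the right end of $R_s$, which no $b_t$ is. So $a,a'\notin Q$, and $C\setminus Q$ is an induced path from $a$ to $a'$, reduced to one vertex if $a=a'$. Since $k_{R_t}=i_{R_{t+1}}$, the intervals $J(R_t)$ have union $\{i,\dots,k\}$, so $v_i,\dots,v_k\notin C$ by Lemma~\ref{lem:long}. Let
\[
C'=(C\setminus Q)\cup\{v_i,\dots,v_k\}.
\]

\emph{$C'$ carries an even cycle.} By Lemma~\ref{lem:ends}, $a\sim v_i$ and $a'\sim v_k$. These two edges are distinct unless $i=k$ and $a=a'$, which we exclude now. Let $i=k$, so that $J(R_t)=\{i\}$ for all $t$ and no $R_t$ both starts and ends in a core. A segment with both a predecessor and a successor does, so $s\le2$. If $s=2$, then $R_1$ ends in a core and hence starts in a link, and $R_2$ starts in a core and hence ends in a link; so $a=v_{i-1}$ and $a'=v_{i+1}$. If $s=1$, either both ends are in links, with the same conclusion, or exactly one is, and then exactly one of $a,a'$ lies in $L_n$. So $a\ne a'$. Hence the paths $C\setminus Q$ and $v_i\cdots v_k$ and the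 edges $av_i$, $a'v_k$ form a cycle on $C'$. It arises from $C$ by replacing the walk $a\,Q\,a'$ with the walk $a\,v_i\cdots v_k\,a'$ of length $k-i+2$. By Lemma~\ref{lem:parity}, the former has length congruent to $\sum_t(k_{R_t}-i_{R_t})=k-i$. So the new cycle is even, and in particular has length at least four.

\emph{The cycle is induced.} Both paths are induced, so it suffices to show: if $y\in C\setminus Q$ is adjacent to $v_j$ with $i\le j\le k$, then $(y,j)$ is $(a,i)$ or $(a',k)$. Choose $t$ with $j\in J(R_t)$.

Let $y\in V(G_{n-1})$. Then $y\in A(v_j)\cap C$, and by Lemma~\ref{lem:back} either $j=i_{R_t}$ and $y=a_{R_t}$, or $j=k_{R_t}$ and $y=a'_{R_t}$. Since $y\notin Q$ is none of the vertices $b_{t'}$, we have $t=1$ in the first case and $t=s$ in the second.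

Let $y\in L_n$. Then $(y,j)$ is $(v_{i-1},i)$ or $(v_{k+1},k)$, and by reversal we take the first. If $R_1$ starts in a link, then $y=a$. If $R_1$ starts in a core, Lemma~\ref{lem:prev} gives $v_{i-1}\notin C$, so this case does not occur.

Let $y\in P$; we show that this is impossible. The vertex $y$ lies in a segment $T\notin\{R_1,\dots,R_s\}$. If $j$ is exceptional for $R_t$, then $T$ is the predecessor or the successor of $R_t$ by Lemma~\ref{lem:pred}; but these belong to the sequence whenever they exist. If $j$ is not exceptional, then $R_t$ contains $e^2_{j-1}$, $Z_j$ and $e_j^1$ by Lemma~\ref{lem:full}, so every vertex of $E_{j-1}\cup Z_j\cup E_j$ is in $R_t$ or adjacent to a vertex of $R_t$. By (A1) $y$ is such a vertex, and by (S4) it is not in $T$.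

Thus $C'$ is an even hole of $G_{n+1}$ with $|C'\cap P|<|C\cap P|$, contrary to the choice of $C$. So $G_{n+1}$ has no even hole, and the induction is complete.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:constr}]
Take the graphs $G_n$ of Section~\ref{sec:constr}. Propositions~\ref{prop:holes} and~\ref{prop:easy} give (1), (2) and (3), and Proposition~\ref{prop:H0} gives (4).
\end{proof}

\begin{thebibliography}{1}
\bibitem{Hajebi}
Sepehr Hajebi, \emph{Chordal graphs, even-hole-free graphs and sparse obstructions to bounded treewidth}, arXiv:2401.01299 (2024).
\end{thebibliography}
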